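\title{Prescribing the volume form in a balanced class}

\begin{abstract}
Let $\omega_0$ be a balanced metric on a compact complex manifold of dimension $n\ge 3$. We show that every smooth volume form $\mu<\omega_0^n$ equals $\omega^n$ for a balanced metric $\omega$ with $\omega^{n-1}=\omega_0^{n-1}+i\partial\bar\partial\varphi$, where the potential $\varphi$ is smooth and arbitrarily small in $C^1$. It follows that the form-type Calabi--Yau equation, which prescribes the volume form of a metric in the balanced class of $\omega_0$ up to a constant factor, always has a smooth solution. The volume is lowered by explicit high-frequency oscillations, and the remaining error is removed by a contraction argument. We also describe the set of constant factors that occur.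
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a compact complex manifold of dimension $n$. We identify a hermitian metric with its fundamental form $\omega$, a smooth positive real $(1,1)$-form, and call $\omega^n$ its volume form. For K\"ahler metrics, those with $d\omega=0$, the volume form can be prescribed up to a constant factor. This is \emph{Yau's theorem}: if $X$ is connected, $\omega_K$ is a K\"ahler metric and $\mu$ is a smooth positive $(n,n)$-form, then there are a smooth real function $h$ and a constant $c>0$ such that $\omega_K+i\partial\bar\partial h>0$ and $(\omega_K+i\partial\bar\partial h)^n=c\mu$.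

A hermitian metric $\omega$ is \emph{balanced} if $d\omega^{n-1}=0$. K\"ahler metrics are balanced; for $n=2$ the two notions agree, and for $n\ge3$ they need not (Section~\ref{sec:constants} contains a balanced metric in dimension three with $\partial\bar\partial\omega\ne0$). The closed form attached to a balanced metric is $\omega^{n-1}$, so this is the form to deform by $i\partial\bar\partial$-exact terms, and nothing is lost in doing so: every positive $(n-1,n-1)$-form is the $(n-1)$-st power of exactly one hermitian metric (Lemma~\ref{lem:root}). Given a balanced metric $\omega_0$, let $\mathcal P(\omega_0)$ be the set of smooth real $(n-2,n-2)$-forms $\varphi$ with $\omega_0^{n-1}+i\partial\bar\partial\varphi>0$, and for $\varphi\in\mathcal P(\omega_0)$ let $\omega_\varphi$ be the metric with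
\[
\omega_\varphi^{n-1}=\omega_0^{n-1}+i\partial\bar\partial\varphi .
\]
It is balanced. The metrics $\omega_\varphi$ form the \emph{balanced class} of $\omega_0$, and $\varphi$ is a \emph{potential} of $\omega_\varphi$. If $\varphi_1\in\mathcal P(\omega_0)$, then $\mathcal P(\omega_0)=\varphi_1+\mathcal P(\omega_{\varphi_1})$, so $\omega_0$ and $\omega_{\varphi_1}$ have the same class. Using $\frac i2\partial\bar\partial$ in place of $i\partial\bar\partial$ only rescales the potentials by $2$.

The \emph{form-type Calabi--Yau equation} asks for $\varphi\in\mathcal P(\omega_0)$ with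
\begin{equation}\label{eq:FCY}
\frac{\omega_\varphi^n}{\omega_0^n}=e^f\,\frac{\int_X\omega_\varphi^n}{\int_X\omega_0^n},
\qquad\text{where } f\in C^\infty(X),\quad \int_Xe^f\omega_0^n=\int_X\omega_0^n .
\end{equation}
The condition on $f$ is forced by integrating the equation. The total volume $\int_X\omega_\varphi^n$ is not prescribed, so \eqref{eq:FCY} says that $\omega_\varphi^n$ is some constant multiple of $e^f\omega_0^n$. Suppose that $X$ has a nowhere vanishing holomorphic $n$-form $\Omega$, and define $\|\Omega\|_\omega$ by $\|\Omega\|_\omega^2\,\omega^n=c_n\,i^{n^2}\Omega\wedge\bar\Omega$ with a fixed dimensional constant $c_n>0$. Then $\|\Omega\|_{\omega_\varphi}$ is constant exactly when $\omega_\varphi^n$ is a constant multiple of $i^{n^2}\Omega\wedge\bar\Omega$, which is \eqref{eq:FCY} with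
\[
e^f=\frac{i^{n^2}\Omega\wedge\bar\Omega}{\omega_0^n}\cdot\frac{\int_X\omega_0^n}{\int_Xi^{n^2}\Omega\wedge\bar\Omega}.
\]
Solutions of this constant-norm problem are known to exist when $X$ is a complex torus. Fu, Wang and Wu \cite{FWW} state that they do not know whether there is a geometric obstruction to solving \eqref{eq:FCY} in general.

\medskip\noindent\textbf{Problem.} \emph{Let $X$ be a compact connected complex manifold of dimension $n\ge3$ with a balanced metric and a nowhere vanishing holomorphic $n$-form $\Omega$. Does \eqref{eq:FCY} have a solution $\varphi\in\mathcal P(\omega_0)$ for every balanced metric $\omega_0$ and every $f$ as in \eqref{eq:FCY}?}\medskip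

The evidence points in two directions. The unknown $\varphi$ has $\binom n2^2$ real components and there is one equation; and if $\omega_0$ is K\"ahler, Yau's theorem gives a solution, because the K\"ahler metrics $\omega_0+i\partial\bar\partial h$ lie in the balanced class of $\omega_0$ (see \eqref{eq:kahlerclass}). On the other hand, the equation $\omega_\varphi^n=\mu$ with no free constant does have obstructions: if $\omega_0$ is K\"ahler, the inequality of arithmetic and geometric means shows that $\omega_\varphi^n\ge\omega_0^n$ forces $\omega_\varphi=\omega_0$ (Lemma~\ref{lem:upper}). This obstruction is one-sided. It forbids raising the volume form and says nothing about lowering it, and since the constant in \eqref{eq:FCY} is free, lowering is all that is needed. Our main result is that lowering is always possible.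

\begin{theorem}\label{thm:lower}
Let $X$ be a compact complex manifold of dimension $n\ge3$, $\omega_0$ a balanced metric, and $\mu$ a smooth positive $(n,n)$-form with $\mu<\omega_0^n$ at every point. Then there is a smooth real $(n-2,n-2)$-form $\varphi$, which can be chosen arbitrarily small in $C^1$, such that $\omega_0^{n-1}+i\partial\bar\partial\varphi=\omega^{n-1}>0$ and $\omega^n=\mu$.
\end{theorem}

\begin{corollary}\label{cor:answer}
For all $X$, $\omega_0$ and $f$ as in the Problem, equation \eqref{eq:FCY} has a solution $\varphi\in\mathcal P(\omega_0)$. In particular, every balanced class contains metrics $\omega$ with $\|\Omega\|_\omega$ constant.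
\end{corollary}

\begin{proof}
Choose $0<c<e^{-\max f}$ and put $\mu=ce^f\omega_0^n<\omega_0^n$. Theorem~\ref{thm:lower} gives $\varphi\in\mathcal P(\omega_0)$ with $\omega_\varphi^n=ce^f\omega_0^n$. Integrating and using $\int_Xe^f\omega_0^n=\int_X\omega_0^n$, we get $c=\int_X\omega_\varphi^n/\int_X\omega_0^n$, which is \eqref{eq:FCY}.
\end{proof}

So there is no obstruction, and the form $\Omega$ plays no role. Every small constant $c$ occurs; the second theorem says which constants occur altogether.

\begin{theorem}\label{thm:constants}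
Let $X$ be a compact connected complex manifold of dimension $n\ge3$, $\omega_0$ a balanced metric and $\mu$ a smooth positive $(n,n)$-form. Put
\[
\mathcal C=\{c>0:\ \omega_\varphi^n=c\mu\ \text{for some }\varphi\in\mathcal P(\omega_0)\},\qquad
c^*=\sup_{\varphi\in\mathcal P(\omega_0)}\min_X\frac{\omega_\varphi^n}{\mu}\in(0,\infty].
\]
\begin{enumerate}
\item[(1)] If the balanced class of $\omega_0$ contains a K\"ahler metric, then $c^*<\infty$ and $\mathcal C=(0,c^*]$. The metric with $\omega_\varphi^n=c^*\mu$ is unique and K\"ahler.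
\item[(2)] Otherwise $\mathcal C=(0,c^*)$.
\item[(3)] For $0<c<c^*$, the potentials of solutions of $\omega_\varphi^n=c\mu$ accumulate in $C^1$ at every element of $\{\varphi\in\mathcal P(\omega_0):\omega_\varphi^n>c\mu\}$, and there are infinitely many solution metrics.
\item[(4)] If $X$ carries a hermitian metric $\beta$ with $\partial\bar\partial\beta=0$, then
\[
(c^*)^{\frac{n-1}n}\le\int_X\omega_0^{n-1}\wedge\beta\Big/\int_X\mu^{\frac{n-1}n}(\beta^n)^{\frac1n}.
\]
On $X=SL(2,\mathbb C)/\Gamma$, with $\Gamma$ a cocompact lattice and $\omega_0=i\sum_{p=1}^3e^p\wedge\bar e^p$ for invariant holomorphic $1$-forms with $de^1=e^2\wedge e^3$, $de^2=e^3\wedge e^1$, $de^3=e^1\wedge e^2$, one has $c^*=\infty$.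
\end{enumerate}
\end{theorem}

Here $\mu^{\frac{n-1}n}\nu^{\frac1n}$ means $(\mu/\nu)^{\frac{n-1}n}\nu$ for positive $(n,n)$-forms $\mu,\nu$.

Theorem~\ref{thm:lower} is false for $n=2$: then $\varphi$ is a function, $\omega_0$ is K\"ahler, and $\int_X(\omega_0+i\partial\bar\partial\varphi)^2=\int_X\omega_0^2$ by Stokes' theorem. Section~\ref{sec:osc} shows where $n\ge3$ enters and works out the mechanism on a flat torus. In the proof, the balanced condition makes the new metric balanced and the Laplacian self-adjoint (Lemma~\ref{lem:selfadj}), and is not used otherwise. Sections~\ref{sec:approx} and~\ref{sec:exact} prove Theorem~\ref{thm:lower}, and Section~\ref{sec:constants} proves Theorem~\ref{thm:constants}.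

\section{Positive $(n-1,n-1)$-forms as matrices}\label{sec:matrices}

Fix a hermitian metric $\omega$ and a local unitary coframe $e^1,\dots,e^n$ of $(1,0)$-forms. With $\nu_p=ie^p\wedge\bar e^p$ we have $\omega=\sum_p\nu_p$ and $\omega^n=n!\,\nu_1\wedge\dots\wedge\nu_n$. The norm $|\xi|_\omega$ of a $(1,0)$-covector is the one for which the $e^p$ are orthonormal. To a complex $(n-1,n-1)$-form $\Psi$ we attach the $n\times n$ matrix
\[
M_\Psi^{pq}=\frac{n\,ie^p\wedge\bar e^q\wedge\Psi}{\omega^n}.
\]
The map $\Psi\mapsto M_\Psi$ is a linear isomorphism, because the wedge product pairs $(1,1)$-forms and $(n-1,n-1)$-forms perfectly. The definition gives $M_{\omega^{n-1}}=I$ and $M_{\bar\Psi}=M_\Psi^*$, and $M_\Psi$ becomes $UM_\Psi U^*$ when the coframe $e$ is replaced by $Ue$ with $U$ unitary. Hence $\operatorname{tr}\Psi$, $\operatorname{tr}(\Psi\Psi')$ and $\det(I+\Psi)$, defined as the corresponding expressions in $M_\Psi$ and $M_{\Psi'}$, are well-defined functions depending on $\omega$; for instance $\operatorname{tr}\Psi=n\,\omega\wedge\Psi/\omega^n$.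 A real form $\Psi$ is \emph{positive} if $i\xi\wedge\bar\xi\wedge\Psi>0$ for all $(1,0)$-covectors $\xi\ne0$. This notion, and the resulting order on real $(n-1,n-1)$-forms, does not involve $\omega$; since $n\,i\xi\wedge\bar\xi\wedge\Psi/\omega^n=\sum\xi_p\bar\xi_qM_\Psi^{pq}$ for $\xi=\sum\xi_pe^p$, it means that the hermitian matrix $M_\Psi$ is positive definite.

\begin{lemma}\label{lem:root}
Let $\Phi$ be a smooth positive $(n-1,n-1)$-form and $M=M_\Phi$. There is a unique hermitian metric $\omega'$ with $\omega'^{\,n-1}=\Phi$, and: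
\begin{enumerate}
\item[(a)] $(\omega'^{\,n}/\omega^n)^{n-1}=\det M$;
\item[(b)] if $A\,I\le M\le B\,I$ with constants $0<A\le B$, then $A^{\frac n{n-1}}B^{-1}\omega\le\omega'\le B^{\frac n{n-1}}A^{-1}\omega$;
\item[(c)] $\omega'^{\,n-1}\wedge\omega\ge(\omega'^{\,n})^{\frac{n-1}n}(\omega^n)^{\frac1n}$, with equality at a point only if $M$ is a multiple of $I$ there.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\omega'=i\sum h_{pq}e^p\wedge\bar e^q$ with $h$ positive definite. We claim that $M_{\omega'^{\,n-1}}=(\det h)(h^T)^{-1}$. Under $e\mapsto Ue$ the matrix $h^T$ becomes $Uh^TU^*$, so both sides transform in the same way and we may take $h=\operatorname{diag}(l_1,\dots,l_n)$. Then $\omega'^{\,n-1}=(n-1)!\sum_p\bigwedge_{q\ne p}l_q\nu_q$ has matrix $\operatorname{diag}(\prod_{q\ne p}l_q)$, as claimed. The map $h\mapsto(\det h)(h^T)^{-1}=M$ is a bijection of the positive definite matrices: $\det M=(\det h)^{n-1}$, and the inverse is the smooth map given by $h^T=(\det M)^{1/(n-1)}M^{-1}$. This gives existence, uniqueness, smoothness and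 (b), and also (a) since $\omega'^{\,n}/\omega^n=\det h$. For (c), $\omega'^{\,n-1}\wedge\omega/\omega^n=\frac1n\operatorname{tr}M\ge(\det M)^{1/n}$ by the inequality of arithmetic and geometric means for the eigenvalues of $M$; now use (a).
\end{proof}

By (a), if $\omega^{n-1}+\Psi>0$, the metric with $\omega'^{\,n-1}=\omega^{n-1}+\Psi$ has $(\omega'^{\,n}/\omega^n)^{n-1}=\det(I+\Psi)$. Prescribing the volume form therefore means prescribing $\det(I+i\partial\bar\partial\varphi)$.

For a $(1,1)$-form $\sigma$ we have $\operatorname{tr}(\sigma\wedge\omega^{n-2})=n\,\sigma\wedge\omega^{n-1}/\omega^n$. Hence, for a $(1,0)$-covector $\xi$ and a function $u$,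
\begin{equation}\label{eq:trace}
\operatorname{tr}(i\xi\wedge\bar\xi\wedge\omega^{n-2})=|\xi|_\omega^2,\qquad
\operatorname{tr}(i\partial\bar\partial u\wedge\omega^{n-2})=\Delta_\omega u:=\frac{n\,i\partial\bar\partial u\wedge\omega^{n-1}}{\omega^n}.
\end{equation}
In holomorphic coordinates, with $\omega=i\sum g_{p\bar q}\,dz^p\wedge d\bar z^q$ and $\sum_qg^{p\bar q}g_{r\bar q}=\delta_{pr}$, this is $\Delta_\omega=\sum g^{p\bar q}\partial_p\partial_{\bar q}$: a real elliptic operator without terms of order one or zero, so $\Delta_\omega u\le0$ at a maximum of $u$.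

\begin{lemma}\label{lem:selfadj}
Let $\omega$ be balanced, $X$ compact and $0<\alpha<1$. For $t>0$ the operator $1-t\Delta_\omega:C^{2,\alpha}(X,\mathbb R)\to C^\alpha(X,\mathbb R)$ is bijective. If $X$ is connected, then $\Delta_\omega v=f$ has a smooth solution for every smooth $f$ with $\int_Xf\omega^n=0$.
\end{lemma}

\begin{proof}
Since $d\omega^{n-1}=0$, Stokes' theorem applied to $v\,\bar\partial u\wedge\omega^{n-1}$ and to $u\,\partial v\wedge\omega^{n-1}$ gives
\[
\int_Xv\,i\partial\bar\partial u\wedge\omega^{n-1}=-\int_Xi\partial v\wedge\bar\partial u\wedge\omega^{n-1}=\int_Xu\,i\partial\bar\partial v\wedge\omega^{n-1}.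
\]
So $\Delta_\omega$ is formally self-adjoint for $\omega^n$, and $\int_Xu\Delta_\omega u\,\omega^n=-\int_X|\partial u|_\omega^2\,\omega^n$ for real $u$. Thus $1-t\Delta_\omega$ has kernel $0$, and on connected $X$ the kernel of $\Delta_\omega$ consists of the constants. Now use the Fredholm alternative: if $L$ is a formally self-adjoint second-order elliptic operator with smooth coefficients on a compact manifold, the image of $L:C^{2,\alpha}\to C^\alpha$ is the $L^2$-orthogonal complement of $\ker L$, and $v$ is smooth whenever $Lv$ is.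
\end{proof}

The next lemma is the obstruction to raising the volume form. It uses the identity
\begin{equation}\label{eq:stokes}
\int_Xi\partial\bar\partial\varphi\wedge\sigma=\int_X\varphi\wedge i\partial\bar\partial\sigma
\end{equation}
for an $(n-2,n-2)$-form $\varphi$ and a $(1,1)$-form $\sigma$: by Stokes' theorem for $\bar\partial\varphi\wedge\sigma$ and for $\varphi\wedge\partial\sigma$, both sides equal $\int_Xi\bar\partial\varphi\wedge\partial\sigma$.

\begin{lemma}\label{lem:upper}
Let $\omega_0$ be balanced and $\beta$ a hermitian metric with $\partial\bar\partial\beta=0$. For $\varphi\in\mathcal P(\omega_0)$,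
\[
\int_X\omega_0^{n-1}\wedge\beta\ \ge\ \int_X(\omega_\varphi^n)^{\frac{n-1}n}(\beta^n)^{\frac1n}.
\]
If $\omega_0$ is K\"ahler and $\omega_\varphi^n\ge t\,\omega_0^n$ for a constant $t>0$, then $t\le1$, and $t=1$ forces $\omega_\varphi=\omega_0$.
\end{lemma}

\begin{proof}
By \eqref{eq:stokes} the left side equals $\int_X\omega_\varphi^{n-1}\wedge\beta$, and Lemma~\ref{lem:root}(c) applies with $\beta$ as reference metric. For $\omega_0$ K\"ahler take $\beta=\omega_0$, and let $M$ be the matrix of $\omega_\varphi^{n-1}$ relative to $\omega_0$. Then $\frac1n\operatorname{tr}M\ge(\det M)^{1/n}\ge t^{\frac{n-1}n}$, and $\frac1n\operatorname{tr}M$ has mean $1$ with respect to $\omega_0^n$. So $t\le1$. If $t=1$, both inequalities are equalities everywhere, so $M$ is a positive multiple of $I$ with determinant $1$, and $M=I$.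
\end{proof}

In particular, for K\"ahler $\omega_0$ the conclusion of Theorem~\ref{thm:lower} fails for every $\mu\ge\omega_0^n$ other than $\omega_0^n$ itself.

\section{An oscillation that lowers the volume}\label{sec:osc}

Expand the determinant by degree,
\begin{equation}\label{eq:det}
\det(I+\Psi)=1+\operatorname{tr}\Psi+\sigma_2(\Psi)+\sum_{k=3}^n\sigma_k(\Psi),\qquad \sigma_2(\Psi)=\tfrac12\big((\operatorname{tr}\Psi)^2-\operatorname{tr}\Psi^2\big),
\end{equation}
where $\sigma_k$ is homogeneous of degree $k$. The linear term cannot in general lower the volume everywhere: if $\omega$ is K\"ahler, $\int_X\operatorname{tr}(i\partial\bar\partial\varphi)\,\omega^n=n\int_Xi\partial\bar\partial\varphi\wedge\omega=0$ by \eqref{eq:stokes}. The quadratic term can: for real trace-free $\Psi$ it equals $-\frac12\operatorname{tr}\Psi^2\le0$. So we look for $i\partial\bar\partial$-exact, trace-free forms of prescribed size, and oscillation produces them. Let $\theta$ be a real function with $\partial\bar\partial\theta=0$, $\lambda>0$, and $\gamma$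 an $(n-2,n-2)$-form. Applying $\partial$ to $\bar\partial(e^{i\lambda\theta}\gamma)=e^{i\lambda\theta}(i\lambda\,\bar\partial\theta\wedge\gamma+\bar\partial\gamma)$ gives
\begin{equation}\label{eq:osc}
i\partial\bar\partial(e^{i\lambda\theta}\gamma)=e^{i\lambda\theta}\big[-\lambda^2\,i\partial\theta\wedge\bar\partial\theta\wedge\gamma+\lambda\,(\bar\partial\theta\wedge\partial\gamma-\partial\theta\wedge\bar\partial\gamma)+i\partial\bar\partial\gamma\big].
\end{equation}
The operator $i\partial\bar\partial$ is real, so it commutes with adding the complex conjugate, written ``c.c.'' For a real function $a$ and large $\lambda$, the potential $-\lambda^{-2}a(e^{i\lambda\theta}\gamma+\mathrm{c.c.})$ therefore produces, up to $O(\lambda^{-1})$, the form $\Psi=a(uF+\bar u\bar F)$ with $u=e^{i\lambda\theta}$ and $F=i\partial\theta\wedge\bar\partial\theta\wedge\gamma$.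

Which $F$ should we take? With $M=M_F$ we have $\operatorname{tr}\Psi=2a\operatorname{Re}(u\operatorname{tr}M)$ and $\operatorname{tr}\Psi^2=2a^2\operatorname{tr}(MM^*)+2a^2\operatorname{Re}(u^2\operatorname{tr}M^2)$. For the determinant not to oscillate we want $\operatorname{tr}M=\operatorname{tr}M^2=0$. In a unitary coframe with $e^n=\partial\theta/|\partial\theta|_\omega$ the form $F$ is annihilated by $e^n$ and $\bar e^n$, so the last row and column of $M$ vanish. We thus need a nonzero trace-free matrix of size $n-1$, which requires $n\ge3$, and the elementary matrix $E_{12}$ satisfies both conditions. It is realized by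
\begin{equation}\label{eq:Fgamma}
\begin{aligned}
\gamma&=-(n-1)!\,|\partial\theta|_\omega^{-2}\;ie^2\wedge\bar e^1\wedge\nu_3\wedge\dots\wedge\nu_{n-1},\\
F&=i\partial\theta\wedge\bar\partial\theta\wedge\gamma=-(n-1)!\;ie^2\wedge\bar e^1\wedge\nu_3\wedge\dots\wedge\nu_n,
\end{aligned}
\end{equation}
where the product $\nu_3\wedge\dots\wedge\nu_{n-1}$ is empty for $n=3$. Indeed $e^p\wedge\bar e^q\wedge F=0$ unless $(p,q)=(1,2)$, and $ie^1\wedge\bar e^2\wedge ie^2\wedge\bar e^1=-\nu_1\wedge\nu_2$ gives $M_F^{12}=1$. For $|u|=1$ the form $H=uF+\bar u\bar F$ has matrix $uE_{12}+\bar uE_{21}$, which is hermitian and trace-free with square $E_{11}+E_{22}$. Its eigenvalues are $1,-1,0,\dots,0$, so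
\begin{equation}\label{eq:H}
\operatorname{tr}H=0,\qquad\operatorname{tr}H^2=2,\qquad\det(I+aH)=1-a^2,\qquad (1-a)I\le I+aM_H\le(1+a)I
\end{equation}
for $a\ge0$. The matrix rotates rapidly with $u$, but its determinant does not see $u$ at all.

\begin{example}\label{ex:torus}
Let $X=\mathbb C^3/(\mathbb Z+i\mathbb Z)^3$, $e^p=dz^p$ and $\omega_0=\nu_1+\nu_2+\nu_3$. Take $\theta=2\operatorname{Re}z^3$, so that $\partial\theta=dz^3$, and $\lambda\in\pi\mathbb Z$, $\lambda>0$, so that $u=e^{i\lambda\theta}$ is a function on $X$. Here $\gamma=-2i\,dz^2\wedge d\bar z^1$ has constant coefficients. For a constant $a\in(0,1)$ and $\varphi=-\lambda^{-2}a(u\gamma+\mathrm{c.c.})$, formula \eqref{eq:osc} has no error terms and $i\partial\bar\partial\varphi=aH$. The formula $h^T=(\det M)^{1/2}M^{-1}$ gives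
\[
\omega_\varphi=\frac{\nu_1+\nu_2-a\,(u\,i\,dz^2\wedge d\bar z^1+\mathrm{c.c.})}{\sqrt{1-a^2}}+\sqrt{1-a^2}\;\nu_3,\qquad \omega_\varphi^3=\sqrt{1-a^2}\;\omega_0^3 .
\]
So $\omega_\varphi^3=c\,\omega_0^3$ has, for every $c\in(0,1)$, infinitely many explicit solutions, one for each $\lambda$, with $\|\varphi\|_{C^1}=O(\lambda^{-1})$. By Lemma~\ref{lem:upper} there is only $\omega_0$ for $c=1$ and no solution for $c>1$. This is the picture of Theorem~\ref{thm:constants}(1),(3) with $\mu=\omega_0^3$ and $c^*=1$.
\end{example}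

Three things are special in the example. The amplitude and the metric are constant; in general \eqref{eq:osc} leaves an error $O(\lambda^{-1})$. The phase is global; in general phases exist only in charts, and oscillations from overlapping charts interact. And the equation holds exactly. Section~\ref{sec:approx} deals with the first two points at the price of the third: it treats the charts one after another, with rapidly increasing frequencies, and reaches a volume form just above $\mu$. Repeating this indefinitely would require frequencies tending to infinity and would give no bound on the derivatives of the metric. Section~\ref{sec:exact} therefore closes the small remaining gap in one stroke, with a single frequency and an unknown amplitude found by a fixed-point argument.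

\section{Lowering the volume to within a small gap}\label{sec:approx}

From now on $X$, $\omega_0$ and $\mu$ are as in Theorem~\ref{thm:lower}.

\subsection*{Charts, cutoffs and phases}
Let $B_r$ be the open ball of radius $r$ about $0$ in $\mathbb C^n$. Fix biholomorphic charts $z_j=(z_j^1,\dots,z_j^n):V_j\to B_3$, $1\le j\le m$, such that the sets $V_j'=z_j^{-1}(B_1)$ cover $X$, and put $V_j''=z_j^{-1}(B_2)$. Fix smooth $\chi_j\ge0$ with compact support in $V_j''$ and $\sum_j\chi_j^2=1$: take cutoffs $\tilde\chi_j\ge0$ that are positive on $V_j'$ and divide by $(\sum\tilde\chi_k^2)^{1/2}$. The sup norm and the $C^1$ norm of a form are those of its components in the charts $z_l$ on $V_l'$; the sup norm is comparable to the one defined by $\omega_0$.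

Choose $0<c_1\le c_2$ with $c_1\le|dz_j^n|_{\omega_0}\le c_2$ on $V_j''$ for all $j$, and set
\[
N_j=(2c_2/c_1)^j,\qquad\theta_j=2N_j\operatorname{Re}z_j^n\ \text{ on }V_j,\qquad\theta_{jk}^\pm=\theta_j\pm\theta_k\ \text{ on }V_j\cap V_k\quad(j<k).
\]
These are real parts of holomorphic functions, so $\partial\bar\partial$ annihilates them, and $\partial\theta_j=N_j\,dz_j^n$. The factors $N_j$ keep the combined phases nondegenerate, which Section~\ref{sec:exact} needs: for $j<k$ we have $c_1N_k\ge2c_2N_j$, so on $V_j''\cap V_k''$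
\begin{equation}\label{eq:nondeg}
|\partial\theta_{jk}^\pm|_{\omega_0}\ge|\partial\theta_k|_{\omega_0}-|\partial\theta_j|_{\omega_0}\ge c_1N_k-c_2N_j\ge c_2 .
\end{equation}
We call $n$, $\omega_0$, the charts, cutoffs and phases the \emph{fixed data}.

Given a metric $\omega$, the Gram--Schmidt process applied to $dz_j^n,dz_j^1,\dots,dz_j^{n-1}$ yields a smooth unitary coframe on $V_j$ with $e^n=\partial\theta_j/|\partial\theta_j|_\omega$. Let $\gamma_j$ and $F_j$ be the forms \eqref{eq:Fgamma} for this coframe and $\theta=\theta_j$. If $\Lambda^{-1}\omega_0\le\omega\le\Lambda\omega_0$, then $\Lambda^{-1/2}|\xi|_{\omega_0}\le|\xi|_\omega\le\Lambda^{1/2}|\xi|_{\omega_0}$ for covectors. So $|e^p|_{\omega_0}\le\Lambda^{1/2}$, and $\gamma_j$, $F_j$, $|\partial\theta_{jk}^\pm|_\omega^{-2}$ are bounded on $V_j''$, respectively $V_j''\cap V_k''$, in terms of $\Lambda$ and the fixed data alone. Their derivatives depend on the derivatives of $\omega$.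

\begin{proposition}\label{prop:approx}
There are $\Lambda\ge1$ and $\eta_0\in(0,\frac14]$ such that for all $\eta\in(0,\eta_0)$ and $\delta>0$ there is $\varphi\in\mathcal P(\omega_0)$ with $\|\varphi\|_{C^1}<\delta$ such that $\omega=\omega_\varphi$ satisfies
\[
\Lambda^{-1}\omega_0\le\omega\le\Lambda\omega_0,\qquad \eta\le\rho:=1-(\mu/\omega^n)^{n-1}\le3\eta .
\]
\end{proposition}

That $\Lambda$ does not depend on $\eta$ is the point: the next section needs a gap $\rho$ that is small compared with constants depending on $\Lambda$. It also needs $\rho$ bounded below by a fixed fraction of its size, because the amplitude there will be close to $\sqrt\rho$.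

\begin{proof}
Let $h_0=\log(\omega_0^n/\mu)^{n-1}$, which is positive because $\mu<\omega_0^n$, and $\bar h=\max h_0$. Choose $\eta_0\le\frac14$ with $\log(1+2\eta_0)<\min h_0$. For $\eta<\eta_0$ we want to lower $h_0$ to the constant $h_e=\log(1+2\eta)$, that is, by the function $s=h_0-h_e$, with $0<s\le\bar h$. Chart $j$ will contribute the share $\chi_j^2s$. By \eqref{eq:H} its amplitude should satisfy $1-a_j^2=e^{-\chi_j^2s}$, and it must be smooth where $\chi_j$ vanishes. Put
\[
a_j=\chi_j\sqrt{s\,G(\chi_j^2s)},\qquad G(y)=\int_0^1e^{-ty}\,dt .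
\]
Since $G$ is smooth and positive and $s>0$, the function $a_j$ is smooth with compact support in $V_j''$, and $yG(y)=1-e^{-y}$ gives $1-a_j^2=e^{-\chi_j^2s}\ge e^{-\bar h}$. Hence $0\le a_j<1$ and $1-a_j\ge\frac12(1-a_j^2)\ge\frac12e^{-\bar h}$.

Set $\omega_{(0)}=\omega_0$. Given $\omega_{(j-1)}$, let $\gamma_j,F_j$ be the forms above for $\omega=\omega_{(j-1)}$, take all matrices relative to this metric, and put $\varphi_j=-\lambda_j^{-2}a_j(e^{i\lambda_j\theta_j}\gamma_j+\mathrm{c.c.})$, extended by zero. Formula \eqref{eq:osc} for the form $a_j\gamma_j$ gives $i\partial\bar\partial\varphi_j=a_jH+O(\lambda_j^{-1})$ in $C^0$ with $H=e^{i\lambda_j\theta_j}F_j+\mathrm{c.c.}$, and $\|\varphi_j\|_{C^1}=O(\lambda_j^{-1})$. The implied constants depend on derivatives of $\omega_{(j-1)}$, which is fixed before $\lambda_j$ is chosen. By \eqref{eq:H}, $\frac12e^{-\bar h}I\le I+a_jM_H\le2I$ and $\det(I+a_jH)=e^{-\chi_j^2s}$. So for large $\lambda_j$ the form $\omega_{(j)}^{n-1}:=\omega_{(j-1)}^{n-1}+i\partial\bar\partial\varphi_j$ satisfies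
\[
\tfrac14e^{-\bar h}\,\omega_{(j-1)}^{n-1}\le\omega_{(j)}^{n-1}\le3\,\omega_{(j-1)}^{n-1}.
\]
The function $\log\det$ is Lipschitz on the compact convex set of hermitian matrices between $\frac14e^{-\bar h}I$ and $3I$. By Lemma~\ref{lem:root}(a), for large $\lambda_j$,
\[
\Big|\log(\omega_{(j)}^n/\mu)^{n-1}-\log(\omega_{(j-1)}^n/\mu)^{n-1}+\chi_j^2s\Big|\le\frac\eta{3m},\qquad\|\varphi_j\|_{C^1}<\frac\delta m .
\]

Let $\omega=\omega_{(m)}$, $\varphi=\sum_j\varphi_j$ and $h=\log(\omega^n/\mu)^{n-1}$. Summing over $j$ and using $h_0-\sum_j\chi_j^2s=h_e$, we get $|h-h_e|\le\eta/3$. Now $h_e\ge1-e^{-h_e}=\frac{2\eta}{1+2\eta}\in(\frac43\eta,2\eta)$, so $h>0$, and since $t\mapsto e^{-t}$ is $1$-Lipschitz on $[0,\infty)$, the function $\rho=1-e^{-h}$ lies between $\eta$ and $\frac73\eta$. Finally $(\frac14e^{-\bar h})^m\omega_0^{n-1}\le\omega^{n-1}\le3^m\omega_0^{n-1}$, and Lemma~\ref{lem:root}(b) gives $\Lambda$ depending only on $n$, $m$ and $\bar h$.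
\end{proof}

\section{Closing the gap}\label{sec:exact}

Let $\Lambda,\eta_0$ be as in Proposition~\ref{prop:approx}, let $\varepsilon\in(0,\frac14)$ with $\varepsilon^2<\eta_0$, and let $\omega$ be a metric given by that proposition for $\eta=\varepsilon^2$, so that $\varepsilon^2\le\rho\le3\varepsilon^2$. All matrices, and the forms $\gamma_j,F_j$, are now taken relative to $\omega$, and $\Delta=\Delta_\omega$. We look for a real $\varphi$ such that $\Psi=i\partial\bar\partial\varphi$ is small and
\begin{equation}\label{eq:target}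
\det(I+\Psi)=1-\rho .
\end{equation}
By Lemma~\ref{lem:root}(a), the metric $\omega'$ with $\omega'^{\,n-1}=\omega^{n-1}+\Psi$ then has $(\omega'^{\,n}/\omega^n)^{n-1}=(\mu/\omega^n)^{n-1}$, that is, $\omega'^{\,n}=\mu$.

\subsection{The difficulties and the parameters}
Superpose the oscillations of all charts with one frequency $\lambda$ and an unknown amplitude $b\approx\sqrt\rho\approx\varepsilon$. The determinant is $1-b^2$ plus errors of three kinds.

\emph{Interactions.} On overlaps the quadratic term contains products $b^2e^{i\lambda\theta_{jk}^\pm}$, as large as the main term $b^2$. They oscillate with nondegenerate phases, so a second explicit potential cancels them through the linear term $\operatorname{tr}\Psi$.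

\emph{Higher-order terms.} These have size $\varepsilon^3\ll\varepsilon^2$; this is why the gap must be small.

\emph{Derivatives of the amplitude.} The equation $b^2=\rho+\text{error}$ has $\partial\bar\partial b$ on the right, so iterating it loses two derivatives at each step. Worse, the error oscillates with frequency $\lambda$; if $b$ inherits this oscillation, a derivative falling on $b$ is no smaller than one falling on the phase. The remedy is to write $b^2=\rho+w$ and add the potential $\tau^{-2}w\,\omega^{n-2}$ with an intermediate frequency $1\ll\tau\ll\lambda$. By \eqref{eq:trace} it contributes $\tau^{-2}\Delta w$, and the equation becomes $w-\tau^{-2}\Delta w=\text{error}$. The inverse of $1-\tau^{-2}\Delta$ regains two derivatives, each derivative of $w$ costs a factor $\tau$, and so a derivative falling on $b$ gains the small factor $\kappa=\tau/\lambda$ over one falling on the phase. The price is that a function of frequency $\lambda$ has $C^\alpha$ norm $\kappa^{-\alpha}$ at scale $\tau^{-1}$, which is harmless for small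 $\alpha$.

We fix
\[
\alpha=\tfrac1{16},\qquad\kappa=\varepsilon^2,\qquad\lambda=\tau/\kappa,\qquad\text{so that}\quad\kappa^{-\alpha}=\varepsilon^{-1/8},\quad\kappa^{1-\alpha}=\varepsilon^{15/8}.
\]
The letter $C$ denotes constants that depend only on the fixed data and $\Lambda$, hence not on $\varepsilon$, $\omega$ or $\tau$. The symbol $C_\omega$ denotes constants that may also depend on $\varepsilon$ and on derivatives of $\omega$ and $\rho$, but not on $\tau$ or $w$. We have no control of $C_\omega$ as $\varepsilon\to0$; it will always be absorbed by a negative power of $\tau$. Accordingly $\tau\ge\tau_0(\varepsilon,\omega)\ge2$, where $\tau_0$ is increased finitely many times.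

\subsection{H\"older norms at scale $\tau^{-1}$}
For a function $f$ on $V_l'$ let $|f|_{\alpha,l}=\sup_{V_l'}|f|+\tau^{-\alpha}[f]_{\alpha;V_l'}$, with the seminorm $[f]_\alpha=\sup|f(x)-f(x')|/|x-x'|^\alpha$ taken in the coordinates $z_l$. For a function or form $\Psi$ on $X$, let $|\Psi|_\alpha$ be the maximum over $l$ of $|\cdot|_{\alpha,l}$ of its components in the chart $z_l$. For a function $w$, with $D^I$ the real partial derivatives in the chart $z_l$, let
\[
\|w\|=\max_l\sum_{|I|\le2}\tau^{-|I|}\,|D^Iw|_{\alpha,l}.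
\]
For fixed $\tau$ these are complete norms on $C^\alpha$ and $C^{2,\alpha}$.

\begin{lemma}\label{lem:norms}
The following hold for $\tau\ge\tau_0$.
\begin{enumerate}
\item[(a)] $|\Psi\wedge\Psi'|_\alpha\le C|\Psi|_\alpha|\Psi'|_\alpha$ and $\|vw\|\le C\|v\|\,\|w\|$.
\item[(b)] $|w|_\alpha\le\|w\|$, $\ |\partial w|_\alpha+|\bar\partial w|_\alpha\le C\tau\|w\|$, $\ |\partial\bar\partial w|_\alpha\le C\tau^2\|w\|$.
\item[(c)] For a function $f$ on $X$, $\ \tau^{-\alpha}[f]_{\alpha;V_l''}\le C|f|_\alpha$.
\item[(d)] If $S$ is a smooth function on $V_l$, independent of $\tau$, with $\sup_{V_l'}|S|\le C$, then $|S|_{\alpha,l}\le2C$. Also $\|\rho\|\le4\varepsilon^2$.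
\item[(e)] Let $S$ be a smooth form independent of $\tau$ with compact support in $V_j''$ and $\theta=\theta_j$, or with compact support in $V_j''\cap V_k''$ and $\theta=\theta_{jk}^\pm$. Then $|e^{i\lambda\theta}S|_\alpha\le C_\omega\kappa^{-\alpha}$, and $|e^{i\lambda\theta}S|_\alpha\le C\kappa^{-\alpha}$ if $\sup|S|\le C$.
\item[(f)] If $G$ is smooth near a compact interval $J$, and $h$ takes values in $J$ with $\|h\|\le K$, then $\|G(h)\|$ is bounded in terms of $n,G,J,K$.
\item[(g)] Let $Q_k$ be the symmetric $k$-linear form with $Q_k(\Psi,\dots,\Psi)=\sigma_k(\Psi)$, where $\sigma_1=\operatorname{tr}$. Then $|Q_k(\Psi_1,\dots,\Psi_k)|_\alpha\le C\prod_{r=1}^k|\Psi_r|_\alpha$, and therefore $|\sigma_k(\Psi)-\sigma_k(\Psi')|_\alpha\le C(|\Psi|_\alpha+|\Psi'|_\alpha)^{k-1}|\Psi-\Psi'|_\alpha$.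
\end{enumerate}
In (d) and (e), $S$ ranges over the finitely many $\tau$-independent functions and forms that occur below.
\end{lemma}

\begin{proof}
(a) From $[fg]_\alpha\le\sup|f|\,[g]_\alpha+[f]_\alpha\sup|g|$ we get $|fg|_{\alpha,l}\le|f|_{\alpha,l}|g|_{\alpha,l}$. By the Leibniz rule $\tau^{-|I|}D^I(vw)$ is a sum of terms $\tau^{-|I'|}D^{I'}v\cdot\tau^{-|I''|}D^{I''}w$ with $|I'|+|I''|=|I|$. Part (b) restates the definitions.

(c) Let $d_0$ be the Riemannian distance of $\omega_0$. For $x,x'\in V_l''$ we have $d_0(x,x')\le C|z_l(x)-z_l(x')|$, using the straight segment in $B_2$. Also $|z_l(x)-z_l(x')|\le Cd_0(x,x')$, because a path from $x$ to $x'$ either stays in $z_l^{-1}(\overline{B_{5/2}})$, where the two metrics are comparable, or has length at least a fixed positive constant. If $d_0(x,x')$ is less than a Lebesgue number of the cover $\{V_k'\}$, both points lie in one $V_k'$, and the H\"older quotient in the chart $z_l$ is at most $C[f]_{\alpha;V_k'}$. Otherwise it is at most $C\sup|f|$.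

(d) We have $|S|_{\alpha,l}\le C+C_\omega\tau^{-\alpha}$ and $\|\rho\|\le3\varepsilon^2+C_\omega\tau^{-\alpha}$.

(e) The form $e^{i\lambda\theta}S$, extended by zero, is smooth on $X$. Suppose $\sup|S|\le C$. On the support of $S$ we have $|\partial\theta|_{\omega_0}\le C$, so on the ball $V_l'$ each component $f$ has Lipschitz constant $L\le C\lambda+C_\omega\le2C\lambda$. Then $[f]_\alpha\le(2\sup|f|)^{1-\alpha}L^\alpha\le C\lambda^\alpha$, and $\tau^{-\alpha}\lambda^\alpha=\kappa^{-\alpha}\ge1$. Without the bound on $S$ the same argument holds with $C_\omega$ in place of $C$.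

(f) We have $D_sG(h)=G'(h)D_sh$ and $D_sD_tG(h)=G''(h)D_shD_th+G'(h)D_sD_th$, and the mean value theorem gives $|G^{(r)}(h)|_\alpha\le\sup_J|G^{(r)}|+\sup_J|G^{(r+1)}|\,|h|_\alpha$. Apply (a).

(g) In the chart $z=z_l$ write $e=A\,dz$ and $P_\Psi^{pq}=n\,i\,dz^p\wedge d\bar z^q\wedge\Psi/\omega^n$. Then $M_\Psi=AP_\Psi A^*$ and $A^*A=g^T$ with $g=(g_{p\bar q})$, so $A^*M_\Psi(A^*)^{-1}=g^TP_\Psi$, with the same conjugation for all $\Psi$. Thus $Q_k$ is a universal polynomial in the entries of the matrices $g^TP_{\Psi_r}$. These entries are linear in the components of $\Psi_r$, with coefficients numerical multiples of $g_{p\bar q}/\det g$, which are bounded by $C$ because $\Lambda^{-1}\omega_0\le\omega\le\Lambda\omega_0$. Apply (d) and (a). For the difference, replace $\Psi$ by $\Psi'$ in one slot of $Q_k$ at a time.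
\end{proof}

We recall the \emph{interior Schauder estimate}. Let $u\in C^{2,\alpha}(B_2)$ solve $a^{st}D_sD_tu+b^sD_su+cu=f$ on $B_2\subset\mathbb R^{2n}$, where $a^{st}\zeta_s\zeta_t\ge K^{-1}|\zeta|^2$ and the coefficients have $C^\alpha$ norm at most $K$. Then $\|u\|_{C^{2,\alpha}(B_1)}\le C(n,\alpha,K)(\sup_{B_2}|u|+\|f\|_{C^\alpha(B_2)})$, and the same holds for any pair of concentric balls with a constant depending also on the radii. If the coefficients and $f$ are in $C^{k,\alpha}$, then $u$ is locally in $C^{k+2,\alpha}$.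

\begin{lemma}\label{lem:inverse}
For $\tau\ge\tau_0$ and $w\in C^{2,\alpha}(X,\mathbb R)$ we have $\|w\|\le C\,|w-\tau^{-2}\Delta w|_\alpha$.
\end{lemma}

\begin{proof}
Let $f=w-\tau^{-2}\Delta w$. At a maximum of $w$ we have $\Delta w\le0$, so $\max w\le\max f$; applying this to $-w$ as well, $\sup|w|\le\sup|f|$. Work in the chart $z_l$, where $\Delta=g^{st}D_sD_t$ in real coordinates. For $x\in B_1$ and $|y|<2$ put $w_x(y)=w(x+y/\tau)$, $f_x(y)=f(x+y/\tau)$, $a^{st}(y)=g^{st}(x+y/\tau)$; the points $x+y/\tau$ lie in $B_2$ since $\tau\ge2$. Then $a^{st}D_sD_tw_x-w_x=-f_x$. The ellipticity constant and $\sup|a^{st}|$ are controlled by $C$, and $[a^{st}]_{\alpha;B_2}\le C_\omega\tau^{-\alpha}\le1$: at scale $\tau^{-1}$ the metric $\omega$ is almost constant. The Schauder estimate and Lemma~\ref{lem:norms}(c) give $\|w_x\|_{C^{2,\alpha}(B_1)}\le C|f|_\alpha$. Since $D^Iw_x(y)=\tau^{-|I|}D^Iw(x+y/\tau)$, this bounds $\tau^{-|I|}\sup|D^Iw|$, and it bounds $\tau^{-|I|-\alpha}|D^Iw(x)-D^Iw(x')|/|x-x'|^\alpha$ when $|x-x'|<\tau^{-1}$. When $|x-x'|\ge\tau^{-1}$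 the last quantity is at most $2\tau^{-|I|}\sup|D^Iw|$.
\end{proof}

The next lemma is \eqref{eq:osc} with an amplitude that is only $C^{2,\alpha}$, and it exhibits the gain $\kappa$.

\begin{lemma}\label{lem:remainder}
Let $S$ be an $(n-2,n-2)$-form and $\theta$ a phase as in Lemma~\ref{lem:norms}(e), with $\sup|S|\le C$. For $\beta\in C^{2,\alpha}(X,\mathbb R)$ and $\tau\ge\tau_0$,
\[
-\lambda^{-2}i\partial\bar\partial(\beta e^{i\lambda\theta}S)=\beta e^{i\lambda\theta}\,i\partial\theta\wedge\bar\partial\theta\wedge S+r(\beta),\qquad|r(\beta)|_\alpha\le C\kappa^{1-\alpha}\|\beta\|,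
\]
and $r$ is linear in $\beta$.
\end{lemma}

\begin{proof}
By \eqref{eq:osc}, $-r(\beta)=e^{i\lambda\theta}\big[\lambda^{-1}(\bar\partial\theta\wedge\partial(\beta S)-\partial\theta\wedge\bar\partial(\beta S))+\lambda^{-2}i\partial\bar\partial(\beta S)\big]$, where $\partial(\beta S)=\partial\beta\wedge S+\beta\,\partial S$, $\bar\partial(\beta S)=\bar\partial\beta\wedge S+\beta\,\bar\partial S$, and
\begin{equation}\label{eq:leibniz}
\partial\bar\partial(\beta S)=\partial\bar\partial\beta\wedge S+\partial\beta\wedge\bar\partial S-\bar\partial\beta\wedge\partial S+\beta\,\partial\bar\partial S .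
\end{equation}
Terms with $S$ undifferentiated carry a constant $C$, the others a constant $C_\omega$. By Lemma~\ref{lem:norms}(a),(b),(e) and $\lambda^{-1}=\kappa\tau^{-1}$,
\begin{align*}
|r(\beta)|_\alpha&\le\kappa^{-\alpha}\|\beta\|\big[\lambda^{-1}(C\tau+C_\omega)+\lambda^{-2}(C\tau^2+C_\omega\tau+C_\omega)\big]\\
&\le\kappa^{1-\alpha}\|\beta\|\,(C+C_\omega\tau^{-1})\le C\kappa^{1-\alpha}\|\beta\| .\qedhere
\end{align*}
\end{proof}

\subsection{The potential and the equation for $w$}
The function $w$ has to absorb errors of size about $\varepsilon^3$ and has to stay small compared with $\rho\ge\varepsilon^2$. So we let $w$ range over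
\[
\mathcal B=\{w\in C^{2,\alpha}(X,\mathbb R):\|w\|\le\varepsilon^{5/2}\},\qquad\text{and put}\quad b=\sqrt{\rho+w}.
\]
Since $\varepsilon<\frac14$, we have $|w|\le\frac12\varepsilon^2$, so $h=(\rho+w)/\varepsilon^2$ takes values in $[\frac12,4]$, and $\|h\|\le5$ by Lemma~\ref{lem:norms}(d). Part (f) applied to $b=\varepsilon\sqrt h$ gives $\|b\|\le C\varepsilon$. For $w,w'\in\mathcal B$ the function $(b+b')/\varepsilon$ takes values in $[\sqrt2,4]$ and has norm at most $C$, so (f) for $G(t)=1/t$ gives $\|1/(b+b')\|\le C\varepsilon^{-1}$. As $b-b'=(w-w')/(b+b')$,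
\begin{equation}\label{eq:b}
\|b\|\le C\varepsilon,\quad\|b^2\|\le C\varepsilon^2,\quad\|b-b'\|\le C\varepsilon^{-1}\|w-w'\|,\quad b^2-b'^2=w-w' .
\end{equation}

Let $u_j=e^{i\lambda\theta_j}$, $H_j=u_jF_j+\bar u_j\bar F_j$, and let $\Psi_1=b\sum_j\chi_jH_j$ be the superposed oscillation. By \eqref{eq:H}, $\operatorname{tr}\Psi_1=0$ and $\operatorname{tr}H_j^2=2$. For $j<k$, since $M_{\bar F}=M_F^*$,
\[
\operatorname{tr}(H_jH_k)=u_ju_k\operatorname{tr}(F_jF_k)+u_j\bar u_k\operatorname{tr}(F_j\bar F_k)+\mathrm{c.c.}
\]
Put $c_{jk}^+=\chi_j\chi_k\operatorname{tr}(F_jF_k)$ and $c_{jk}^-=\chi_j\chi_k\operatorname{tr}(F_j\bar F_k)$. These functions are smooth with compact support in $V_j''\cap V_k''$, and bounded by $1$ because each $M_{F_j}$ has Hilbert--Schmidt norm $1$. Using $\sum_j\chi_j^2=1$,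
\begin{equation}\label{eq:quad}
-\sigma_2(\Psi_1)=\tfrac12\operatorname{tr}\Psi_1^2=b^2+b^2\sum_{j<k,\,\pm}\big(c_{jk}^\pm e^{i\lambda\theta_{jk}^\pm}+\mathrm{c.c.}\big).
\end{equation}
The last sum is the interaction. By \eqref{eq:trace}, the form $|\partial\theta|_\omega^{-2}\,i\partial\theta\wedge\bar\partial\theta\wedge\omega^{n-2}$ has trace $1$, and by \eqref{eq:nondeg} we may divide by $|\partial\theta_{jk}^\pm|_\omega^2$. This leads to the real forms
\[
\Gamma_1=\sum_j\chi_j(u_j\gamma_j+\mathrm{c.c.}),\qquad
\Gamma_2=\sum_{j<k,\,\pm}\Big(e^{i\lambda\theta_{jk}^\pm}\frac{c_{jk}^\pm}{|\partial\theta_{jk}^\pm|_\omega^2}+\mathrm{c.c.}\Big)\,\omega^{n-2},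
\]
which are smooth, independent of $w$, and satisfy $\sup|\Gamma_r|\le C$ and $\|\Gamma_r\|_{C^1}\le C_\omega\lambda$ for $r=1,2$, and to the potential
\begin{equation}\label{eq:ansatz}
\varphi_w=-\lambda^{-2}b\,\Gamma_1-\lambda^{-2}b^2\,\Gamma_2+\tau^{-2}w\,\omega^{n-2}.
\end{equation}
Apply Lemma~\ref{lem:remainder} to the summands of the first term with $\beta=b$, $S=\chi_j\gamma_j$, and to those of the second with $\beta=b^2$, $S=c_{jk}^\pm|\partial\theta_{jk}^\pm|_\omega^{-2}\omega^{n-2}$, and apply \eqref{eq:leibniz} to the third. We obtain $\Psi:=i\partial\bar\partial\varphi_w=\Psi_1+\Psi_2+\Psi_3+R$ with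
\[
\Psi_2=b^2\sum_{j<k,\,\pm}\Big(e^{i\lambda\theta_{jk}^\pm}\frac{c_{jk}^\pm}{|\partial\theta_{jk}^\pm|_\omega^2}+\mathrm{c.c.}\Big)\,i\partial\theta_{jk}^\pm\wedge\bar\partial\theta_{jk}^\pm\wedge\omega^{n-2},\qquad\Psi_3=\tau^{-2}i\partial\bar\partial w\wedge\omega^{n-2},
\]
and $R=R_1(b)+R_2(b^2)+R_3(w)$, where each $R_r$ is linear and
\begin{equation}\label{eq:R}
|R_1(\beta)|_\alpha+|R_2(\beta)|_\alpha\le C\varepsilon^{15/8}\|\beta\|,\qquad|R_3(\beta)|_\alpha\le\tau^{-2}(C_\omega\tau+C_\omega)\|\beta\|\le\varepsilon^2\|\beta\| .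
\end{equation}
In $R_3$ at least one derivative falls on $\omega^{n-2}$, so at most one falls on $\beta$.

By construction \eqref{eq:quad} reads $\sigma_2(\Psi_1)=-b^2-\operatorname{tr}\Psi_2$, and $\operatorname{tr}\Psi_3=\tau^{-2}\Delta w$. Insert this in \eqref{eq:det}, with $\operatorname{tr}\Psi=\operatorname{tr}\Psi_2+\operatorname{tr}\Psi_3+\operatorname{tr}R$. The terms $\operatorname{tr}\Psi_2$ cancel, and with $b^2=\rho+w$ we find $\det(I+\Psi)=1-\rho-(w-\tau^{-2}\Delta w)+E(w)$, where
\[
E(w)=\operatorname{tr}R+2Q_2(\Psi_1,Z)+Q_2(Z,Z)+\sum_{k=3}^n\sigma_k(\Psi),\qquad Z=\Psi-\Psi_1=\Psi_2+\Psi_3+R,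
\]
because $\sigma_2(\Psi_1+Z)-\sigma_2(\Psi_1)=2Q_2(\Psi_1,Z)+Q_2(Z,Z)$. The function $E(w)$ is real, since all the forms are real, and lies in $C^\alpha$. Hence \eqref{eq:target} for $\varphi=\varphi_w$ is equivalent to
\begin{equation}\label{eq:w}
w-\tau^{-2}\Delta w=E(w).
\end{equation}

\begin{lemma}\label{lem:E}
For $\tau\ge\tau_0$ and $w,w'\in\mathcal B$ we have $|\Psi|_\alpha\le C\varepsilon^{7/8}$ and
\[
|E(w)|_\alpha\le C\varepsilon^{1/8}\varepsilon^{5/2},\qquad|E(w)-E(w')|_\alpha\le C\varepsilon^{5/8}\|w-w'\| .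
\]
\end{lemma}

\begin{proof}
Let primes refer to $w'$, let $\delta$ denote the difference of the values at $w$ and $w'$, and put $d=\|w-w'\|$. The forms $\Psi_1$ and $\Psi_2$ are $b$ and $b^2$ times sums of forms $e^{i\lambda\theta}S$ with $\sup|S|\le C$ and their conjugates, and these have norm at most $C\varepsilon^{-1/8}$ by Lemma~\ref{lem:norms}(e). The form $\Psi_3$ is linear in $w$, with $|\Psi_3|_\alpha\le C\|w\|$ by (a), (b), (d). By \eqref{eq:R} and \eqref{eq:b}, $|R|_\alpha\le C(\varepsilon^{15/8+1}+\varepsilon^{15/8+2}+\varepsilon^{2+5/2})$ and $|\delta R|_\alpha\le C(\varepsilon^{15/8-1}+\varepsilon^{15/8}+\varepsilon^2)d$. With \eqref{eq:b} this gives the following bounds, up to a factor $C$; the last two columns collect the first four.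
\[
\begin{array}{c|cccc|cc}
&\Psi_1&\Psi_2&\Psi_3&R&Z&\Psi\\\hline
|\cdot|_\alpha&\varepsilon^{7/8}&\varepsilon^{15/8}&\varepsilon^{20/8}&\varepsilon^{23/8}&\varepsilon^{15/8}&\varepsilon^{7/8}\\[2pt]
|\delta\,\cdot|_\alpha/d&\varepsilon^{-9/8}&\varepsilon^{-1/8}&1&\varepsilon^{7/8}&\varepsilon^{-1/8}&\varepsilon^{-9/8}
\end{array}
\]
By Lemma~\ref{lem:norms}(g), the four terms of $E(w)$ are bounded by $C$ times $\varepsilon^{23/8}$, $\varepsilon^{7/8+15/8}$, $\varepsilon^{30/8}$ and $\varepsilon^{21/8}$. The largest is the cubic term $\varepsilon^{21/8}=\varepsilon^{1/8}\varepsilon^{5/2}$. Next,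
\[
\delta E=\operatorname{tr}\delta R+2Q_2(\delta\Psi_1,Z)+2Q_2(\Psi_1',\delta Z)+Q_2(\delta Z,Z+Z')+\sum_{k\ge3}\delta\sigma_k(\Psi),
\]
and the five terms are bounded by $Cd$ times $\varepsilon^{7/8}$, $\varepsilon^{-9/8+15/8}=\varepsilon^{6/8}$, $\varepsilon^{7/8-1/8}=\varepsilon^{6/8}$, $\varepsilon^{-1/8+15/8}=\varepsilon^{14/8}$ and $\varepsilon^{14/8-9/8}=\varepsilon^{5/8}$.
\end{proof}

Without $\Gamma_2$ the error would contain the interaction term, of size $\varepsilon^2$, which exceeds the radius $\varepsilon^{5/2}$ of $\mathcal B$.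

\subsection{Proof of Theorem~\ref{thm:lower}}
Let $\delta_0>0$. The parameters are chosen in the following order. Proposition~\ref{prop:approx} provides $\Lambda$ and $\eta_0$, and these determine all constants $C$. Fix $\varepsilon\in(0,\frac14)$ with $\varepsilon^2<\eta_0$ and so small that the conditions \eqref{eq:small1}, \eqref{eq:small2}, \eqref{eq:small3} below hold; they involve only constants $C$. Then take $\omega$ from Proposition~\ref{prop:approx} with $\eta=\varepsilon^2$ and potential of $C^1$ norm less than $\delta_0/2$. Finally take $\tau\ge\tau_0(\varepsilon,\omega)$.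

\emph{Fixed point.} By Lemma~\ref{lem:selfadj} the map $T(w)=(1-\tau^{-2}\Delta)^{-1}E(w)$ is defined on $\mathcal B$. Lemmas~\ref{lem:inverse} and~\ref{lem:E} give $\|T(w)\|\le C\varepsilon^{1/8}\varepsilon^{5/2}$ and $\|T(w)-T(w')\|\le C\varepsilon^{5/8}\|w-w'\|$. If
\begin{equation}\label{eq:small1}
C\varepsilon^{1/8}\le\tfrac12,
\end{equation}
then $T$ is a contraction of $\mathcal B$, a closed ball in a Banach space. Its fixed point $w$ solves \eqref{eq:w}, hence \eqref{eq:target}.

\emph{Positivity.} The coframe is bounded by $\Lambda^{1/2}$ and $\omega^n\ge\Lambda^{-n}\omega_0^n$, so the operator norm of $M_\Psi$ is at most $C\sup|\Psi|\le C\varepsilon^{7/8}$. Thus $\omega^{n-1}+\Psi>0$ if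
\begin{equation}\label{eq:small2}
C\varepsilon^{7/8}\le\tfrac12 .
\end{equation}

\emph{Ellipticity.} So far $w\in C^{2,\alpha}$ and $\Psi$ is only $C^\alpha$. To gain regularity, view \eqref{eq:target} in a chart as a scalar equation $\mathcal F(x,w,Dw,D^2w)=0$, with $\mathcal F$ smooth in all arguments on the set $\{w>-\rho(x)\}$. We have $\partial\bar\partial(b^2)=\partial\bar\partial w+\partial\bar\partial\rho$ and $\partial\bar\partial b=\frac1{2b}\partial\bar\partial(\rho+w)-\frac1{4b^3}\partial(\rho+w)\wedge\bar\partial(\rho+w)$. So by \eqref{eq:ansatz} and \eqref{eq:leibniz} the second derivatives of $w$ enter $\Psi$ only through $i\partial\bar\partial w\wedge A$, where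
\[
A=\tau^{-2}\Big[\omega^{n-2}-\kappa^2\Big(\frac1{2b}\Gamma_1+\Gamma_2\Big)\Big],
\]
using $\lambda^{-2}=\tau^{-2}\kappa^2$. The derivative of $\det$ at a matrix $N$ in the direction $N'$ is $\operatorname{tr}(\operatorname{adj}(N)N')$, with $\operatorname{adj}$ the adjugate. Let $\zeta$ be a real covector with $(1,0)$-part $\xi$. Substituting $\zeta_s\zeta_t$ for $D_sD_tw$ turns $i\partial\bar\partial w$ into $i\xi\wedge\bar\xi$, so
\[
\frac{\partial\mathcal F}{\partial(D_sD_tw)}\,\zeta_s\zeta_t=\operatorname{tr}\big(\operatorname{adj}(I+M_\Psi)\,M_{i\xi\wedge\bar\xi\wedge A}\big)\ge\tau^{-2}|\xi|_\omega^2\,\big(1-C\varepsilon^{7/8}-C\kappa^2\varepsilon^{-1}\big),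
\]
by \eqref{eq:trace}, $|\operatorname{adj}(I+M_\Psi)-I|\le C\varepsilon^{7/8}$, $b\ge\varepsilon/2$ and $\sup|\Gamma_r|\le C$. As $\kappa^2\varepsilon^{-1}=\varepsilon^3$, the equation is elliptic at $w$ if
\begin{equation}\label{eq:small3}
C\varepsilon^{7/8}+C\varepsilon^3\le\tfrac12 .
\end{equation}

\emph{Smoothness.} Let $J(x)=(x,w,Dw,D^2w)(x)$, let $v$ be a coordinate unit vector, and let $w^h(x)=(w(x+hv)-w(x))/h$. On a small ball and for small $|h|$, the segment $J_t=(1-t)J(x)+tJ(x+hv)$, $0\le t\le1$, stays where $\mathcal F$ is smooth and uniformly elliptic, because $J$ is continuous. Dividing $0=\mathcal F(J(x+hv))-\mathcal F(J(x))=\int_0^1\frac d{dt}\mathcal F(J_t)\,dt$ by $h$ gives a linear equation $a_h^{st}D_sD_tw^h+b_h^sD_sw^h+c_hw^h=f_h$, in which the coefficients and $f_h$ are averages over $t$ of first derivatives of $\mathcal F$ at $J_t$. Since $J\in C^\alpha$, they are bounded in $C^\alpha$ uniformly in $h$, and $w^h$ is bounded in $C^0$. The Schauder estimate bounds $w^h$ in $C^{2,\alpha}$ on a smaller ball, uniformly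 in $h$, and the Arzel\`a--Ascoli theorem gives $D_vw\in C^{2,\alpha}$. So $w\in C^{3,\alpha}$, and we may differentiate the equation: $D_vw$ solves a linear elliptic equation whose coefficients and right side are smooth functions of $J$. If $w\in C^{k+2,\alpha}$ with $k\ge1$, they are in $C^{k,\alpha}$, so $D_vw\in C^{k+2,\alpha}$ and $w\in C^{k+3,\alpha}$. Hence $w$ is smooth, and so are $b$ and $\varphi_w$. The metric $\omega'$ with $\omega'^{\,n-1}=\omega^{n-1}+i\partial\bar\partial\varphi_w$ lies in the balanced class of $\omega_0$ and satisfies $\omega'^{\,n}=\mu$.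

\emph{Smallness in $C^1$.} The construction works for every $\tau\ge\tau_0$. By \eqref{eq:b} and the definition of $\|\cdot\|$, the functions $b,b^2,w$ are bounded by $C$ and their first derivatives by $C\tau$. So \eqref{eq:ansatz} gives $\|\varphi_w\|_{C^1}\le C_\omega(\lambda^{-1}+\lambda^{-2}\tau+\tau^{-1})\le C_\omega\tau^{-1}$, which is less than $\delta_0/2$ for large $\tau$. The sum of the two potentials has $C^1$ norm less than $\delta_0$. \qed

\section{The constants that occur}\label{sec:constants}

By Theorem~\ref{thm:lower}, a constant $c$ occurs as soon as some metric in the class has volume form above $c\mu$, so the only question is the endpoint $c^*$. By Lemma~\ref{lem:upper} the volume form of a K\"ahler metric cannot be raised in its class. The converse also holds.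

\begin{lemma}\label{lem:raise}
Let $X$ be compact and connected, $n\ge3$, and $\omega$ a balanced metric that is not K\"ahler. Then the balanced class of $\omega$ contains a metric $\omega'$ with $\omega'^{\,n}>\omega^n$ everywhere.
\end{lemma}

\begin{proof}
It suffices to find a real $\psi$ with $\operatorname{tr}(i\partial\bar\partial\psi)>0$ everywhere. Indeed, by compactness and \eqref{eq:det}, for small $t>0$ we then have $\omega^{n-1}+t\,i\partial\bar\partial\psi>0$ and $\det(I+t\,i\partial\bar\partial\psi)=1+t\operatorname{tr}(i\partial\bar\partial\psi)+O(t^2)>1$, and Lemma~\ref{lem:root}(a) applies.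

We try $\psi=v\,\omega^{n-2}$ with a real function $v$. Since $\omega\wedge\partial\omega^{n-2}=(n-2)\,\omega^{n-2}\wedge\partial\omega=\frac{n-2}{n-1}\partial\omega^{n-1}=0$, and by conjugation $\omega\wedge\bar\partial\omega^{n-2}=0$, the first-order terms in \eqref{eq:leibniz} have trace zero, and
\[
\operatorname{tr}(i\partial\bar\partial\psi)=\Delta_\omega v+Vv,\qquad V=\frac{n\,\omega\wedge i\partial\bar\partial\omega^{n-2}}{\omega^n}.
\]
The function $V$ has a sign. Differentiating powers of $\omega$,
\begin{align*}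
\omega\wedge\partial\bar\partial\omega^{n-2}&=(n-2)\big[\omega^{n-2}\wedge\partial\bar\partial\omega+(n-3)\,\omega^{n-3}\wedge\partial\omega\wedge\bar\partial\omega\big],\\
0=\partial\bar\partial\omega^{n-1}&=(n-1)\big[\omega^{n-2}\wedge\partial\bar\partial\omega+(n-2)\,\omega^{n-3}\wedge\partial\omega\wedge\bar\partial\omega\big],
\end{align*}
so $\omega\wedge i\partial\bar\partial\omega^{n-2}=-(n-2)\,i\,\omega^{n-3}\wedge\gamma\wedge\bar\gamma$ with $\gamma=\partial\omega$. Recall that a $k$-form $\gamma$ with $k\le n$ is \emph{primitive} if $\omega^{n-k+1}\wedge\gamma=0$, and that for a primitive form of type $(p,q)$ with $p+q=k$ the Hodge star of the Riemannian metric with fundamental form $\omega$ is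
\[
*\gamma=(-1)^{k(k+1)/2}\,i^{\,p-q}\,\frac1{(n-k)!}\,\omega^{n-k}\wedge\gamma
\]
\cite[Prop.~1.2.31]{Huy}. Our $\gamma$ is primitive of type $(2,1)$ because $\omega^{n-2}\wedge\partial\omega=0$, so $\bar\gamma$ is primitive of type $(1,2)$ and $*\bar\gamma=\frac{-i}{(n-3)!}\omega^{n-3}\wedge\bar\gamma$. Therefore $-i\,\omega^{n-3}\wedge\gamma\wedge\bar\gamma=(n-3)!\,\gamma\wedge*\bar\gamma=(n-3)!\,|\gamma|^2\,\mathrm{vol}$. Thus $V\ge0$, and $V\not\equiv0$ since $d\omega=\gamma+\bar\gamma\not\equiv0$.

The choice $v=1$ gives $V$, which may vanish somewhere; we spread its positivity over $X$. Let $\bar V>0$ be the mean of $V$ with respect to $\omega^n$. As $X$ is connected, Lemma~\ref{lem:selfadj} gives a smooth $v'$ with $\Delta_\omega v'=\bar V-V$. For $s\in(0,1)$ so small that $1-s+sv'\ge0$, the function $v=1+sv'$ satisfies $\Delta_\omega v+Vv=s\bar V+V(1-s+sv')\ge s\bar V>0$.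
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:constants}]
\emph{The inclusions $(0,c^*)\subset\mathcal C\subset(0,c^*]$, and part (3).} If $\omega_\varphi^n=c\mu$, then $c=\min_X\omega_\varphi^n/\mu\le c^*$. Let $0<c<c^*$. By definition of $c^*$ there is $\varphi_0\in\mathcal P(\omega_0)$ with $\omega_{\varphi_0}^n>c\mu$. For every such $\varphi_0$, Theorem~\ref{thm:lower} applied to $\omega_{\varphi_0}$ and $c\mu$ gives $\varphi_k\in\mathcal P(\omega_0)$ with $\omega_{\varphi_k}^n=c\mu$ and $\varphi_k\to\varphi_0$ in $C^1$, and $\varphi_k\ne\varphi_0$ since $\varphi_0$ is not a solution. So $c\in\mathcal C$, and the potentials accumulate at $\varphi_0$. Suppose there were only finitely many solution metrics. Then $\omega_{\varphi_k}=\omega'$ is constant along a subsequence, and by \eqref{eq:stokes}, for every smooth $(1,1)$-form $\sigma$,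
\[
\int_X(\omega'^{\,n-1}-\omega_{\varphi_0}^{n-1})\wedge\sigma=\int_X(\varphi_k-\varphi_0)\wedge i\partial\bar\partial\sigma\to0 .
\]
Hence $\omega'=\omega_{\varphi_0}$, contradicting $\omega'^{\,n}=c\mu<\omega_{\varphi_0}^n$.

\emph{Part (1).} Let $\omega_K$ be a K\"ahler metric in the class. Yau's theorem gives a K\"ahler metric $\tilde\omega=\omega_K+i\partial\bar\partial h$ with $\tilde\omega^n=c\mu$ for some $c>0$. Since $\tilde\omega$ and $\omega_K$ are closed,
\begin{equation}\label{eq:kahlerclass}
\tilde\omega^{n-1}-\omega_K^{n-1}=i\partial\bar\partial\Big(h\sum_{k=0}^{n-2}\tilde\omega^k\wedge\omega_K^{n-2-k}\Big),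
\end{equation}
so $\tilde\omega$ lies in the class and $c\in\mathcal C$. If a metric in the class has $\omega_\psi^n\ge c'\mu=(c'/c)\,\tilde\omega^n$, then Lemma~\ref{lem:upper}, with $\tilde\omega$ as base metric, gives $c'\le c$, and $\omega_\psi=\tilde\omega$ if $c'=c$. So $c^*=c<\infty$, $\mathcal C=(0,c^*]$, and the K\"ahler metric $\tilde\omega$ is the only solution for $c^*$.

\emph{Part (2).} Suppose that the class contains no K\"ahler metric and that $c^*\in\mathcal C$, say $\omega_\varphi^n=c^*\mu$. Lemma~\ref{lem:raise} gives a metric $\omega'$ in the class with $\omega'^{\,n}>c^*\mu$ everywhere, so $\min_X\omega'^{\,n}/\mu>c^*$ by compactness, against the definition of $c^*$. Hence $\mathcal C=(0,c^*)$.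

\emph{Part (4).} Let $\partial\bar\partial\beta=0$, $\varphi\in\mathcal P(\omega_0)$ and $c=\min_X\omega_\varphi^n/\mu$. Lemma~\ref{lem:upper} gives $\int_X\omega_0^{n-1}\wedge\beta\ge c^{\frac{n-1}n}\int_X\mu^{\frac{n-1}n}(\beta^n)^{\frac1n}$. Take the supremum over $\varphi$.

Now let $X=SL(2,\mathbb C)/\Gamma$. The right-invariant holomorphic vector fields on $SL(2,\mathbb C)$ form a Lie algebra isomorphic to $\mathfrak{sl}(2,\mathbb C)$, that is, to $\mathbb C^3$ with the cross product, so they have a basis with $[Y_2,Y_3]=-Y_1$, $[Y_3,Y_1]=-Y_2$, $[Y_1,Y_2]=-Y_3$. The dual holomorphic forms $e^p$ descend to $X$, and $de(Y,Y')=-e([Y,Y'])$ gives $de^1=e^2\wedge e^3$ and its cyclic permutations. (The form $e^1\wedge e^2\wedge e^3$ is holomorphic and nowhere vanishing, so $X$ falls under the Problem.) Since $\bar\partial e^p=0$ and $\partial\bar e^p=0$, we have $\bar\partial\nu_1=-ie^1\wedge\bar e^2\wedge\bar e^3$ and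
\[
i\partial\bar\partial\nu_1=e^2\wedge e^3\wedge\bar e^2\wedge\bar e^3=\nu_2\wedge\nu_3,
\]
and the cyclic symmetry gives the formulas for $\nu_2,\nu_3$. Summing, $i\partial\bar\partial\omega_0=\frac12\omega_0^2$. Thus $\omega_0^2$ is closed, so $\omega_0$ is balanced, and it is not K\"ahler. For every $t>0$ we have $t\omega_0^2=\omega_0^2+i\partial\bar\partial\big(2(t-1)\omega_0\big)$, so the class contains $\sqrt t\,\omega_0$, whose volume form is $t^{3/2}\omega_0^3$. Letting $t\to\infty$ gives $c^*=\infty$, and $\mathcal C=(0,\infty)$ by the first step.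
\end{proof}

\begin{thebibliography}{9}

\bibitem{FWW}
Jixiang Fu, Zhizhang Wang and Damin Wu,
\emph{Form-type Calabi-Yau equations on K\"ahler manifolds of nonnegative orthogonal bisectional curvature},
arXiv:1010.2022 (2010).

\bibitem{Huy}
Huybrechts, \emph{Complex Geometry}.

\end{thebibliography}
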